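\title{Interpolation by rational inner functions fails in three or more variables}

\begin{abstract}
Given finitely many points of the polydisk $\mathbb{D}^d$ and an analytic map $f:\mathbb{D}^d\to\mathbb{D}$, is there a rational inner function that agrees with $f$ at these points? The answer is yes for $d\le 2$. We show that it is no for every $d\ge 3$: we construct an interpolation problem on $\mathbb{D}^3$ that is solvable, and in which every solution has the same non-rational combination of Taylor coefficients, built from $\sqrt{1-z^2}$. We also show, for every $d$, that rational inner functions fail to interpolate only when the data are extremal and no rational function bounded by $1$ interpolates.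
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb{D}=\{s\in\mathbb{C}:|s|<1\}$ and $\mathbb{T}=\{s\in\mathbb{C}:|s|=1\}$, so that $\mathbb{D}^d$ is the polydisk and $\mathbb{T}^d$ the $d$-torus. A \emph{Schur function} on $\mathbb{D}^d$ is an analytic map $h:\mathbb{D}^d\to\overline{\mathbb{D}}$; it is \emph{rational} if $ph=Q$ on $\mathbb{D}^d$ for some polynomials $Q$ and $p\not\equiv0$. Let $p,Q\in\mathbb{C}[z_1,\dots,z_d]$ have no common factor, with $p\ne0$ on $\mathbb{D}^d$. The function $Q/p$ is a \emph{rational inner function} if $|Q/p|=1$ almost everywhere on $\mathbb{T}^d$. An equivalent description, which we shall not need, is that $Q(z)=c\,z^{m+n}\,\overline{p(1/\bar z_1,\dots,1/\bar z_d)}$, where $n=(\deg_{z_1}p,\dots,\deg_{z_d}p)$, $c\in\mathbb{T}$ and $m\in\mathbb{Z}_{\ge0}^d$. Rational inner functions are Schur functions (Lemma~\ref{lem:torus}). They are described by finitely many coefficients, and on the torus they are as large as a Schur function can be. For $d=1$ they are the finite Blaschke products. The following question,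 for $d>2$, is posed in \cite{Knese}.

\begin{quote}
\textbf{Question.} Given $\lambda_1,\dots,\lambda_N\in\mathbb{D}^d$ and an analytic $f:\mathbb{D}^d\to\mathbb{D}$, is there a rational inner function $\phi$ in $d$ variables with $\phi(\lambda_j)=f(\lambda_j)$ for $j=1,\dots,N$?
\end{quote}

For $N=1$ the answer is yes: if $w=f(\lambda_1)$ and $B$ is a M\"obius map of $\mathbb{D}$ in the first variable that vanishes at $\lambda_1$, then $(w+B)/(1+\bar wB)$ is rational inner and takes the value $w$ at $\lambda_1$. The answer is known to be yes for $d=1$ and $d=2$; for $d=2$ this follows from Agler's Pick interpolation theorem. For every $d>2$ it is known to be yes when $N\le3$. In general it is no.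

\begin{theorem}\label{thm:main}
Let $d\ge3$. There are finitely many points $\lambda_1,\dots,\lambda_N\in\mathbb{D}^d$ and an analytic $f:\mathbb{D}^d\to\mathbb{D}$ such that no rational Schur function $\phi$ on $\mathbb{D}^d$ satisfies $\phi(\lambda_j)=f(\lambda_j)$ for all $j$. In particular no rational inner function does. For $d=3$, no Schur function $\phi$ with these values extends analytically to a neighborhood of $(1,0,0)$.
\end{theorem}

Together with the known cases, Theorem~\ref{thm:main} shows that the Question has an affirmative answer for all $N$ and all data if and only if $d\le2$. Our second result locates the data for which interpolation fails.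

\begin{theorem}\label{thm:complement}
Let $d\ge1$, let $\lambda_1,\dots,\lambda_N\in\mathbb{D}^d$ be distinct, and let $K\subset\mathbb{C}^N$ be the set of all $(h(\lambda_1),\dots,h(\lambda_N))$ with $h$ a Schur function on $\mathbb{D}^d$.
\begin{itemize}
\item[(a)] A point $w\in K$ is attained by a rational inner function if and only if it is attained by a rational Schur function.
\item[(b)] Every $w\in\operatorname{int}K$ is attained by a rational inner function.
\end{itemize}
\end{theorem}

A Schur function either maps $\mathbb{D}^d$ into $\mathbb{D}$ or is a unimodular constant, which is rational inner. So the Question asks whether every $w\in K$ is attained by a rational inner function. Theorem~\ref{thm:complement} makes an affirmative answer plausible. Let $\ell_1,\dots,\ell_N$ be polynomials with $\ell_j(\lambda_i)=\delta_{ij}$; for instance, let $\ell_j$ be a product over $i\neq j$ of affine functions that vanish at $\lambda_i$ and equal $1$ at $\lambda_j$. If $h$ attains $w\in K$ and $0<t<1$, then $th+\sum_j e_j\ell_j$ is a Schur function for all small $e\in\mathbb{C}^N$,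 so $tw\in\operatorname{int}K$. Hence the data attained by rational inner functions are dense in $K$ and fill its interior. The exceptional data are extremal, that is, they lie in $\partial K$, and they are exactly the data in $K$ that no rational Schur function attains. A counterexample must therefore be a solvable problem so rigid that all of its solutions are non-rational.

We build such a problem in two steps. In Section~\ref{sec:jet} we prescribe Taylor coefficients at the origin instead of values at nodes. A Schur function on $\mathbb{D}^3$ with suitable terms of degree $4$ and $5$ gives rise to an analytic map of the disk into a lens, extremal for the Schwarz lemma of the lens, and this map has a square-root singularity at the corners. In Section~\ref{sec:nodes} we replace Taylor coefficients by values: we construct a Schur function with the prescribed low-order terms that is a finite Blaschke product on each of $36$ disks through the origin, so that finitely many values on these disks determine the low-order terms. Section~\ref{sec:proof} puts the two steps together.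 We begin with Theorem~\ref{thm:complement}, whose proof contains the formula on which the second step is modeled.

\section{From rational Schur functions to rational inner functions}\label{sec:complement}

Let $A(\mathbb{D}^d)$ be the set of functions continuous on $\overline{\mathbb{D}}^d$ and analytic on $\mathbb{D}^d$. We use the maximum principle in two forms. If $h\in A(\mathbb{D}^d)$, then $\max_{\overline{\mathbb{D}}^d}|h|=\max_{\mathbb{T}^d}|h|$; this follows by applying the one-variable principle in each variable on $\rho\overline{\mathbb{D}}^d$ and letting $\rho\to1$. And if $h$ is analytic on $\mathbb{D}^d$ and $|h|$ attains its supremum at a point of $\mathbb{D}^d$, then $h$ is constant. For a Laurent polynomial $h$ we put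
\[
h^*(z)=\overline{h(1/\bar z_1,\dots,1/\bar z_d)},
\]
a Laurent polynomial that equals $\bar h$ on $\mathbb{T}^d$.

A quotient $Q/p$ with $p\ne0$ on $\mathbb{D}^d$ need not be continuous up to the torus, because $p$ may vanish there. The maximum principle survives, because along each disk through the origin the boundary zeros cancel.

\begin{lemma}\label{lem:torus}
Let $p,Q$ be polynomials with $p\ne0$ on $\mathbb{D}^d$ and $|Q|\le|p|$ on $\mathbb{T}^d$. Then $|Q|\le|p|$ on $\mathbb{D}^d$. In particular, rational inner functions are rational Schur functions.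
\end{lemma}

\begin{proof}
Fix $\zeta\in\mathbb{T}^d$. The polynomial $s\mapsto p(s\zeta)$ has no zeros in $\mathbb{D}$, and $|Q(s\zeta)|\le|p(s\zeta)|$ for $|s|=1$. At a zero of $p(s\zeta)$ on $\mathbb{T}$, this inequality along the circle forces $Q(s\zeta)$ to vanish to at least the same order. After cancellation, $Q(s\zeta)/p(s\zeta)$ is analytic on a neighborhood of $\overline{\mathbb{D}}$ and bounded by $1$ on $\mathbb{T}$, hence on $\mathbb{D}$. Thus $|Q/p|\le1$ on $\rho\mathbb{T}^d$ for each $\rho<1$, and the maximum principle on $\rho\overline{\mathbb{D}}^d$ gives the claim. If $Q/p$ is rational inner, then $|Q|=|p|$ on a dense subset of $\mathbb{T}^d$, hence on all of $\mathbb{T}^d$ by continuity.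
\end{proof}

The hypothesis $p\ne0$ is needed: take $p=z_1$ and $Q=1$. For a rational Schur function in lowest terms it holds automatically.

\begin{lemma}\label{lem:lowest}
Let $h$ be analytic on $\mathbb{D}^d$ with $ph=Q$, where $p\not\equiv 0$ and $Q$ are polynomials without common factor. Then $p\ne0$ on $\mathbb{D}^d$.
\end{lemma}

\begin{proof}
Suppose $p(z^0)=0$ with $z^0\in\mathbb{D}^d$. After an affine change of coordinates, $z^0=0$ and $p(0,\dots,0,z_d)\not\equiv0$. Write $z=(z',z_d)$. By Gauss's lemma $p$ and $Q$ are coprime in $\mathbb{C}(z')[z_d]$, so there are polynomials $S,T$ and a polynomial $R\not\equiv0$ in $z'$ alone with $Sp+TQ=R$. By Rouch\'e's theorem, for every $z'$ near $0$ there is $z_d$ near $0$ with $p(z',z_d)=0$. At such a point $Q=ph=0$, so $R(z')=0$. Thus $R$ vanishes near $0$, a contradiction.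
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complement}(a)]
The ``only if'' part is Lemma~\ref{lem:torus}. Conversely, let $h=Q/p$ be a rational Schur function in lowest terms with $h(\lambda_j)=w_j$ for all $j$. By Lemma~\ref{lem:lowest}, $p\ne0$ on $\mathbb{D}^d$.

We imitate the formula for $N=1$. If $|e|=1$ and $w\in\mathbb{C}$, then
\begin{equation}\label{eq:unimodular}
|w+e|=|\bar w+\bar e|=|1+e\bar w| ,
\end{equation}
so $(h+E)/(1+E\bar h)$ is unimodular on $\mathbb{T}^d$ whenever $E$ is, and it should agree with $h$ where $E$ vanishes. The difficulty is that $\bar h$ is not analytic. For rational $h$ a suitable $E$ absorbs it. Let $n\in\mathbb{Z}_{\ge0}^d$ dominate the multidegrees of $p$ and $Q$, so that $p^\#=z^np^*$ and $Q^\#=z^nQ^*$ are polynomials, and let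
\[
B(z)=\prod_{j=1}^N\frac{z_1-\xi_j}{1-\bar\xi_jz_1},
\]
where $\xi_j$ is the first coordinate of $\lambda_j$. The choice $E=Bp^\#/p$ gives $E\bar h=BQ^\#/p$ on the torus and leads to
\[
\phi=\frac{Q+B\,p^\#}{p+B\,Q^\#}.
\]
On $\mathbb{T}^d$ we have $|Q^\#|=|Q|\le|p|$, by continuity from $|Q|\le|p|$ on $\mathbb{D}^d$. Lemma~\ref{lem:torus} gives $|Q^\#|\le|p|$ on $\mathbb{D}^d$. Since $|B|<1$ and $p\ne0$ on $\mathbb{D}^d$, the denominator of $\phi$ has no zeros there. On $\mathbb{T}^d$ put $e=Bz^n$, so $|e|=1$; then
\[
|Q+Bp^\#|=|Q+e\bar p|=|\bar Q+\bar ep|=|p+e\bar Q|=|p+BQ^\#|.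
\]
Multiply numerator and denominator by $\prod_j(1-\bar\xi_jz_1)$ and cancel common factors. The result is a quotient of coprime polynomials whose denominator has no zeros in $\mathbb{D}^d$, and it is unimodular on $\mathbb{T}^d$ off the zero set of a nonzero polynomial, which has measure zero. So $\phi$ is rational inner. Since $B(\lambda_j)=0$, we get $\phi(\lambda_j)=Q(\lambda_j)/p(\lambda_j)=w_j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complement}(b)]
If $w\in\operatorname{int}K$, then $tw\in K$ for some $t>1$, so there is an analytic $h$ with $h(\lambda_j)=w_j$ and $\sup|h|\le1/t$. For $\rho<1$ the Taylor series of $h(\rho z)$ converges uniformly on $\overline{\mathbb{D}}^d$. Taking $\rho\to1$ and partial sums of large enough degree, we get polynomials $h_k$ with $\sup_{\mathbb{D}^d}|h_k|\le\frac12(1+\frac1t)<1$ and $h_k(\lambda_j)\to w_j$ for each $j$. For large $k$ the polynomial $h_k+\sum_j(w_j-h_k(\lambda_j))\ell_j$, with $\ell_j$ as in Section~\ref{sec:intro}, has supremum less than $1$ on $\mathbb{D}^d$ and takes the values $w_j$. Apply (a).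
\end{proof}

\section{A jet with no rational solution}\label{sec:jet}

From now on $d=3$ unless stated otherwise, and the coordinates are $(z,x,y)$. The \emph{$5$-jet} of an analytic function on $\mathbb{D}^3$ is the sum of the terms of total degree at most $5$ in its Taylor series at the origin.

\subsection{The Schwarz lemma for a lens}

The Schwarz lemma is a rigid problem with a rational solution: a Schur function $\kappa$ on $\mathbb{D}$ with $\kappa(0)=0$ and $\kappa'(0)=1$ is $\kappa(z)=z$. If the target disk is replaced by a region with corners, rigidity persists and rationality is lost. Let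
\[
\Lambda=\{w\in\mathbb{C}:|w-i|^2\le2,\ |w+i|^2\le2\}=\{w\in\mathbb{C}:1-|w|^2\ge2|\operatorname{Im}w|\}.
\]
This is a lens with corners at $\pm1$. The two circles meet at right angles, since the radii $1-i$ and $1+i$ that end at the corner $1$ are orthogonal. The map $w\mapsto 2w/(1+w^2)$ doubles angles at the corner, because $1-\frac{2w}{1+w^2}=\frac{(1-w)^2}{1+w^2}$, and it is tied to $\Lambda$ by the identity
\begin{equation}\label{eq:lensidentity}
|1+w^2|^2-4|w|^2=(1-|w|^2)^2-4(\operatorname{Im}w)^2\qquad(w\in\mathbb{C}),
\end{equation}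
which follows from $|1+w^2|^2=1+2\operatorname{Re}w^2+|w|^4$ and $\operatorname{Re}w^2=|w|^2-2(\operatorname{Im}w)^2$. Solving $2w/(1+w^2)=z$ for $w$ leads to the extremal map. Write $1-\sqrt{1-t}=\sum_{n\ge1}c_nt^n$ for $|t|<1$. By the binomial series $c_n=(-1)^{n+1}\binom{1/2}{n}>0$, and letting $t\uparrow1$ gives $\sum_nc_n=1$. Put
\[
\omega(z)=\frac{1-\sqrt{1-z^2}}{z}=\sum_{n\ge1}c_nz^{2n-1}=\frac z2+\frac{z^3}8+\cdots .
\]

\begin{lemma}\label{lem:lens}
\begin{itemize}
\item[(a)] $\omega\in A(\mathbb{D})$, $2\omega=z(1+\omega^2)$ on $\overline{\mathbb{D}}$, and $\omega(\overline{\mathbb{D}})\subset\Lambda$.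
\item[(b)] If $\psi:\mathbb{D}\to\Lambda$ is analytic with $\psi(0)=0$ and $\psi'(0)=\frac12$, then $\psi=\omega$.
\item[(c)] $\omega$ is not rational, and it does not extend analytically to a neighborhood of $1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $c_n>0$ and $\sum c_n=1$, the series converges uniformly on $\overline{\mathbb{D}}$ and $|\omega|\le1$. Expanding $(z\omega-1)^2=1-z^2$ and dividing by $z$ gives $2\omega=z(1+\omega^2)$. Hence $|2\omega|\le|1+\omega^2|$, so $(1-|\omega|^2)^2\ge4(\operatorname{Im}\omega)^2$ by \eqref{eq:lensidentity}, and $|\omega|\le1$ lets us take square roots.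

(b) Since $\pm i\notin\Lambda$, the function $\kappa=2\psi/(1+\psi^2)$ is analytic on $\mathbb{D}$, and $|\kappa|\le1$ by \eqref{eq:lensidentity}. Also $\kappa(0)=0$ and $\kappa'(0)=2\psi'(0)=1$. By the Schwarz lemma $\kappa(z)=z$, that is, $z\psi^2-2\psi+z=0$, or $(z\psi-1)^2=1-z^2=(z\omega-1)^2$. So $z(\psi-\omega)\,(z\psi+z\omega-2)=0$. The last factor is $-2$ at $z=0$, hence $\psi=\omega$.

(c) In either case $z\omega-1$ would be meromorphic near $1$ with square $1-z^2$. The square of a meromorphic function vanishes to even order, and $1-z^2$ has a simple zero at $1$.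
\end{proof}

\subsection{Where the lens appears in the tridisk}

Expand a Schur function $\phi$ on $\mathbb{D}^3$ as $\phi=\sum_{j,k\ge0}\phi_{jk}(z)x^jy^k$, with $\phi_{jk}$ analytic on $\mathbb{D}$. For each $z$, the part of $\phi$ of fixed degree $m$ in $(x,y)$ is a homogeneous polynomial bounded by $1$ on $\mathbb{T}^2$, being an average of $\phi$ (see the proof of Proposition~\ref{prop:rigid}). So $z$ is mapped analytically into the unit ball of a space of polynomials, and we look for the lens as a slice of this ball. This is where three variables are needed: with one variable $x$ in place of $(x,y)$, the part of degree $m$ is $\phi_m(z)x^m$ and the ball is a disk.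

Evaluate the part of even degree $m$ at $(x,y)=(e^{-i\theta/2},e^{i\theta/2})$ and average over $\pm\theta$. The result is a polynomial of degree at most $m/2$ in $\sigma=\cos\theta$, bounded by $1$ on $[-1,1]$. For $m=2$ it is $\alpha(z)+\beta(z)\sigma$, and the constraint is $|\alpha\pm\beta|\le1$. For a fixed value of $\alpha$ this confines $\beta$ to a lens, but the only way to freeze $\alpha$ by the maximum principle is $|\alpha(0)|=1$, and then $\beta\equiv0$. For $m=4$ there is one more coefficient. In $\alpha+\beta\sigma+\gamma\sigma^2$ the behavior near $\sigma=0$ freezes $\alpha\equiv1$ and $\beta\equiv\beta(0)$, and then $\sigma=\pm1$ confines $1+\gamma$ to the intersection of the unit disks centered at $\mp\beta(0)$. If $\beta(0)=0$ these disks coincide and there are no corners. For $\beta(0)=i/\sqrt2$ the intersection is $\Lambda/\sqrt2$. We are led to the polynomial $1+\frac{i}{\sqrt2}\sigma+g(z)\sigma^2$ with $g=-1+\omega/\sqrt2$.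

To make this a function on $\mathbb{D}^3$, put
\[
q=xy,\qquad r=\tfrac12(x^2+y^2).
\]
On $\mathbb{T}^3$ write $y/x=e^{i\theta}$ and $\sigma=\cos\theta$; then $|q|=1$ and $r=q\sigma$. Define
\[
F=q^2+\tfrac{i}{\sqrt2}\,qr+g(z)\,r^2\in A(\mathbb{D}^3),\qquad g=-1+\tfrac{1}{\sqrt2}\,\omega .
\]
Since $\omega=\frac z2+O(z^3)$ and $q,r$ have degree $2$, the $5$-jet of $F$ is
\begin{equation}\label{eq:jet}
J=q^2+\tfrac{i}{\sqrt2}\,qr-r^2+\tfrac{1}{2\sqrt2}\,z\,r^2 .
\end{equation}
The lens came from $\sigma=\pm1$ only, so we must check that $|F|\le1$ for all $\sigma$. We also record how much room there is, since $F$ will be perturbed.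

\begin{lemma}\label{lem:F}
On $\mathbb{T}^3$ we have $1-|F|^2\ge\frac1{12}\,\sigma^2(1-\sigma^2)$. In particular, $F$ is a Schur function.
\end{lemma}

\begin{proof}
On $\mathbb{T}^3$, $|F|=|1+\frac{i}{\sqrt2}\sigma+g\sigma^2|$. Expanding the square, with $\operatorname{Re}(-ig)=\operatorname{Im}g$ in the last cross term,
\[
1-|F|^2=-\sigma^2\Bigl(\tfrac12+2\operatorname{Re}g+\sqrt2\,\sigma\operatorname{Im}g+|g|^2\sigma^2\Bigr).
\]
Write $|g|^2\sigma^2=|g|^2-|g|^2(1-\sigma^2)$, and use $|g|^2+2\operatorname{Re}g=|g+1|^2-1=\frac12|\omega|^2-1$ and $\sqrt2\operatorname{Im}g=\operatorname{Im}\omega$. This gives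
\begin{equation}\label{eq:defect}
1-|F|^2=\sigma^2\Bigl(|g|^2(1-\sigma^2)+\tfrac12\bigl(1-|\omega|^2-2\sigma\operatorname{Im}\omega\bigr)\Bigr).
\end{equation}
The last bracket is nonnegative because $\omega\in\Lambda$ and $|\sigma|\le1$, and $|g|^2\ge(1-\frac1{\sqrt2})^2=\frac32-\sqrt2>\frac1{12}$.
\end{proof}

So the problem of finding a Schur function with $5$-jet $J$ is solvable. It has no rational solution.

\begin{proposition}\label{prop:rigid}
Let $\phi=\sum\phi_{jk}(z)x^jy^k$ be a Schur function on $\mathbb{D}^3$ with $5$-jet $J$. Then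
\[
2(\phi_{40}+\phi_{04})=-1+\tfrac1{\sqrt2}\,\omega .
\]
Consequently $\phi$ is not rational, and $\phi$ does not extend analytically to a neighborhood of $(1,0,0)$.
\end{proposition}

\begin{proof}
Let $\Phi(z;x,y)=\sum_{j+k=4}\phi_{jk}(z)x^jy^k$. From
\[
\Phi(z;x,y)=\frac1{2\pi}\int_0^{2\pi}\phi(z,e^{it}x,e^{it}y)\,e^{-4it}\,dt
\]
we get $|\Phi|\le1$ on $\mathbb{D}^3$, and by continuity on $\mathbb{D}\times\overline{\mathbb{D}}^2$, since $\Phi$ is a polynomial in $(x,y)$. At $(x,y)=(e^{-i\theta/2},e^{i\theta/2})$ the monomial $x^{4-k}y^k$ equals $e^{i(k-2)\theta}$. Averaging over $\pm\theta$ and using $\cos2\theta=2\sigma^2-1$, we find that for all $z\in\mathbb{D}$ and $\sigma\in[-1,1]$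
\begin{equation}\label{eq:quadratic}
|\alpha(z)+\beta(z)\sigma+\gamma(z)\sigma^2|\le1,
\end{equation}
where $\alpha=\phi_{22}-\phi_{40}-\phi_{04}$, $\beta=\phi_{31}+\phi_{13}$ and $\gamma=2(\phi_{40}+\phi_{04})$.

The terms of $\Phi$ of order $0$ and $1$ in $z$ have total degree $4$ and $5$, so they are read off from the $5$-jet: $\Phi=J+O(z^2)$. At the points $(e^{\mp i\theta/2},e^{\pm i\theta/2})$ we have $q=1$ and $r=\sigma$. Hence $\alpha+\beta\sigma+\gamma\sigma^2=1+\frac i{\sqrt2}\sigma-\sigma^2+\frac1{2\sqrt2}z\sigma^2+O(z^2)$ for each $\sigma$, and so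
\[
\alpha(0)=1,\qquad\beta(0)=\tfrac i{\sqrt2},\qquad\gamma(0)=-1,\qquad\gamma'(0)=\tfrac1{2\sqrt2}.
\]
Taking $\sigma=0$ in \eqref{eq:quadratic} gives $|\alpha|\le1$, so $\alpha\equiv1$ by the maximum principle. For fixed $z$ we then have $1+2\sigma\operatorname{Re}\beta(z)+O(\sigma^2)\le1$ for small $\sigma$ of both signs, so $\operatorname{Re}\beta(z)=0$. By the open mapping theorem $\beta\equiv i/\sqrt2$. Finally $\sigma=\pm1$ gives $|1+\gamma\pm\frac i{\sqrt2}|\le1$. Thus $\psi=\sqrt2(1+\gamma)$ maps $\mathbb{D}$ into $\Lambda$, with $\psi(0)=0$ and $\psi'(0)=\frac12$. By Lemma~\ref{lem:lens}(b), $\psi=\omega$, which is the stated formula.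

The coefficient $\phi_{jk}(z)$ is $\frac1{j!\,k!}\partial_x^j\partial_y^k\phi(z,0,0)$. If $\phi=Q/p$ is rational, in lowest terms, then $p\ne0$ on $\mathbb{D}^3$ by Lemma~\ref{lem:lowest}, and each $\phi_{jk}$ is a polynomial in $z$ divided by a power of $p(z,0,0)\not\equiv0$. Then $\omega$ is rational. If $\phi$ extends analytically to a neighborhood of $(1,0,0)$, then so do its partial derivatives, and $\omega$ extends analytically to a neighborhood of $1$. Both conclusions contradict Lemma~\ref{lem:lens}(c).
\end{proof}

\section{From jets to nodes}\label{sec:nodes}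

\subsection{Disks on which finitely many values determine a function}

A \emph{finite Blaschke product of degree $n\ge0$} is a unimodular constant times a product of $n$ factors $\frac{s-s_k}{1-\bar s_ks}$ with $s_k\in\mathbb{D}$. A rational function of one variable that is analytic and bounded on $\mathbb{D}$, and unimodular on $\mathbb{T}$ off finitely many points, is a finite Blaschke product, of degree equal to its number of zeros in $\mathbb{D}$. Indeed it has no poles on $\mathbb{T}$, and dividing out its zeros leaves a function without zeros on $\overline{\mathbb{D}}$ and unimodular on $\mathbb{T}$, which is constant by the maximum principle applied to it and to its reciprocal.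

\begin{lemma}\label{lem:blaschke}
Let $B$ be a finite Blaschke product of degree $n$ and $h$ a Schur function on $\mathbb{D}$. If $h=B$ at $n+1$ distinct points of $\mathbb{D}$, then $h=B$.
\end{lemma}

\begin{proof}
If $n=0$, then $|h|=1$ at an interior point, so $h$ is constant. Let $n\ge1$, let $s_0$ be one of the points and let $c=B(s_0)=h(s_0)$, so $|c|<1$. The function $\frac{B-c}{1-\bar cB}$ is a finite Blaschke product that vanishes at $s_0$; it has degree $n$ by Rouch\'e's theorem, since $|c|<|B|$ on $\mathbb{T}$. The function $\frac{h-c}{1-\bar ch}$ is a Schur function that vanishes at $s_0$. Dividing both by $\frac{s-s_0}{1-\bar s_0s}$ gives a Blaschke product of degree $n-1$ and, by the Schwarz lemma, a Schur function. They agree at the remaining $n$ points, so they are equal by induction, and hence $h=B$.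
\end{proof}

Here is how this turns values into jets, in two variables. Suppose a Schur function $\phi$ on $\mathbb{D}^2$ agrees with $xy$ at three points of each of three disks $\{(s,s\eta):s\in\mathbb{D}\}$ with distinct $\eta\in\mathbb{T}$. By Lemma~\ref{lem:blaschke}, $\phi(s,s\eta)=\eta s^2$ on each disk. Comparing powers of $s$, the homogeneous parts of $\phi-xy$ vanish at three points $(1,\eta)$, so those of degree at most $2$ vanish identically. For $5$-jets in three variables we need a $6\times6$ grid of directions. Let
\[
Z=\{(\varepsilon,1,\eta):\varepsilon^6=1,\ \eta^6=-1\}\subset\mathbb{T}^3,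
\]
a set of $36$ points. The choice $\eta^6=-1$ keeps the directions away from $y/x=\pm1$, where $\sigma=\pm1$ and the lens constraint acts.

\begin{lemma}\label{lem:grid}
If $\phi$ and $f$ are analytic on $\mathbb{D}^3$ and $\phi(s\zeta)=f(s\zeta)$ for all $s\in\mathbb{D}$ and $\zeta\in Z$, then $\phi$ and $f$ have the same $5$-jet.
\end{lemma}

\begin{proof}
Let $H_m$ be the homogeneous part of degree $m$ of $\phi-f$. From $\sum_mH_m(\zeta)s^m=0$ we get $H_m=0$ on $Z$. For $m\le5$, the polynomial $H_m(z,1,y)$ has degree at most $5$ in each of $z$ and $y$. For each of the six values $\eta$ it vanishes at six values of $z$, so $H_m(z,1,\eta)\equiv0$; thus each coefficient of a power of $z$ vanishes at six values of $y$, and $H_m(z,1,y)\equiv0$. By homogeneity $H_m=0$.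
\end{proof}

It remains to find a Schur function to which both lemmas apply.

\begin{proposition}\label{prop:f}
There is a Schur function $f$ on $\mathbb{D}^3$ with $5$-jet $J$ such that $s\mapsto f(s\zeta)$ is a finite Blaschke product for every $\zeta\in Z$.
\end{proposition}

\subsection{Making a function inner along chosen disks}

If $P$ is a polynomial bounded by $1$ on $\mathbb{D}^3$ and $\mu=(zxy)^M$ with $M$ large, then the construction of Section~\ref{sec:complement} suggests $(P+\mu)/(1+\mu P^*)$, which has the $5$-jet of $P$ and is unimodular on the whole torus by \eqref{eq:unimodular}. For the jet $J$ this cannot work: by Proposition~\ref{prop:rigid}, neither a polynomial $P$ with $5$-jet $J$ nor this rational function is bounded by $1$. We need the formula only along the $36$ disks. So we insert a weight $\Delta$, equal to $1$ on the boundary circles of these disks, and we allow a non-polynomial summand $u$ that vanishes there.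

\begin{lemma}\label{lem:weight}
Let $P$ be a polynomial, let $u\in A(\mathbb{D}^3)$ and $G=P+u$, and let $\Delta$ be a Laurent polynomial with real values $0\le\Delta\le1$ on $\mathbb{T}^3$. Suppose that on $\mathbb{T}^3$
\begin{equation}\label{eq:hyp}
|G|\le1\qquad\text{and}\qquad4\Delta|u|\le(1-\Delta)(1-|G|^2).
\end{equation}
Let $\mu=(zxy)^M$, with $M$ so large that $U=\mu\Delta$ and $V=\mu\Delta P^*$ are polynomials all of whose monomials have exponent at least $2$ in each variable. Then $1+V\neq0$ on $\mathbb{D}^3$, and
\[
f=\frac{G+U}{1+V}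
\]
has the following properties.
\begin{itemize}
\item[(a)] $f$ is a Schur function on $\mathbb{D}^3$.
\item[(b)] $f$ and $G$ have the same $5$-jet.
\item[(c)] If $\zeta\in\mathbb{T}^3$, and $\Delta(s\zeta)=1$ and $u(s\zeta)=0$ for $|s|=1$, then $s\mapsto f(s\zeta)$ is a finite Blaschke product.
\end{itemize}
\end{lemma}

\begin{proof}
On $\mathbb{T}^3$, \eqref{eq:hyp} gives $|V|=\Delta|P|\le\Delta|G|+\Delta|u|\le\Delta+\frac14(1-\Delta)\le1$. So $|V|\le1$ on $\overline{\mathbb{D}}^3$, and $|V|<1$ on $\mathbb{D}^3$ because $V(0)=0$.

(a) We first show $|G+U|\le|1+V|$ on $\mathbb{T}^3$. There $|\mu|=1$ and $P^*=\bar P$, so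
\begin{align*}
|1+V|^2&=1+2\Delta\operatorname{Re}(\mu\bar P)+\Delta^2|P|^2,\\
|G+U|^2&=|G|^2+2\Delta\operatorname{Re}(\mu\bar G)+\Delta^2 .
\end{align*}
The difference is
\[
X=|1+V|^2-|G+U|^2=(1-|G|^2)-\Delta^2(1-|P|^2)-2\Delta\operatorname{Re}(\mu\bar u).
\]
Since $|G|\le1$, we have $|P|^2=|G-u|^2\ge|G|^2-2|u|$, so $1-|P|^2\le1-|G|^2+2|u|$. Therefore
\[
X\ge(1-\Delta^2)(1-|G|^2)-2\Delta^2|u|-2\Delta|u|\ge(1-\Delta)(1-|G|^2)-4\Delta|u|\ge0 .
\]
To pass to $\mathbb{D}^3$ we cannot use Lemma~\ref{lem:torus}, since $G+U$ is not a polynomial, and $1+V$ may vanish on the torus. We move the zeros away. For $0<t<1$ write $1+tV=t(1+V)+(1-t)$. Since $\operatorname{Re}(1+V)\ge0$, this gives $|1+tV|\ge t|1+V|$. The function $(G+U)/(1+tV)$ lies in $A(\mathbb{D}^3)$ and is bounded by $1/t$ on $\mathbb{T}^3$, hence on $\mathbb{D}^3$. Letting $t\to1$ gives $|f|\le1$ on $\mathbb{D}^3$.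

(b) $U$ and $V$ vanish to order at least $6$ at the origin, and $f-G=(U-GV)/(1+V)$.

(c) By the maximum principle $u(s\zeta)=0$ for all $s\in\overline{\mathbb{D}}$, so $f(s\zeta)=(P+U)(s\zeta)/(1+V)(s\zeta)$ is a quotient of polynomials in $s$. It is analytic and bounded by $1$ on $\mathbb{D}$. For $|s|=1$ the numerator is $P+\mu$ and the denominator is $1+\mu\bar P$, of equal modulus by \eqref{eq:unimodular}. The denominator has finitely many zeros on $\mathbb{T}$, since it equals $1$ at $s=0$.
\end{proof}

\subsection{The choice of $P$, $u$ and $\Delta$}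

The second inequality in \eqref{eq:hyp} is delicate in two places, where its right side vanishes. Near $\{\Delta=1\}$, where $\Delta$ has a maximum and $1-\Delta$ vanishes to second order, $u$ should vanish to second order. Near $\{|G|=1\}$, the product $\Delta|u|$ should be small compared with $1-|G|^2$. For $G$ close to $F$ the second requirement cannot be avoided: by \eqref{eq:defect}, $|F|=1$ where $\sigma=0$, and for each $z\in\mathbb{T}$ also at one of $\sigma=\pm1$, because $|2\omega|=|1+\omega^2|$ for $|z|=1$ and so $1-|\omega|^2=2|\operatorname{Im}\omega|$ by \eqref{eq:lensidentity}. In view of Lemma~\ref{lem:F}, we arrange that both $F-G$ and $\Delta u$ are small multiples of $\sigma^2(1-\sigma^2)$. The factor $\sigma^2$ comes for free from $r^2$, which multiplies the non-polynomial part of $F$. The factor $1-\sigma^2$ and the description of the $36$ disks both come from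
\[
a=z^6,\qquad b=\tfrac12(x^6-y^6).
\]
On $\mathbb{T}^3$ we have $|b|=\frac12|1-e^{6i\theta}|=|\sin3\theta|\le3|\sin\theta|$, so
\begin{equation}\label{eq:ab}
|a|=1,\qquad|b|\le1,\qquad|b|^2\le9(1-\sigma^2),\qquad|r|=|\sigma| .
\end{equation}
For $\zeta=(\varepsilon,1,\eta)\in Z$ and $s\in\mathbb{C}$,
\begin{equation}\label{eq:onlines}
a(s\zeta)=s^6\varepsilon^6=s^6,\qquad b(s\zeta)=\tfrac12s^6(1-\eta^6)=s^6 .
\end{equation}
We need a splitting of the tail of $F$ into a part that vanishes to second order on $\{a=b\}$, which will be $u$, and a part divisible by $b^2$, which can be discarded. The cubic $t^2(3-2t)$ vanishes to second order at $t=0$ and equals $1$ to second order at $t=1$: $1=(1-t)^2(1+2t)+t^2(3-2t)$. Setting $t=b/a$ and multiplying by $a^3$ to stay with polynomials,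
\begin{equation}\label{eq:split}
a^3=(a-b)^2(a+2b)+b^2(3a-2b).
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:f}]
Choose $L\ge9$ with $\tau=\sum_{n>L}c_n\le\frac1{8000}$, and let $\omega_L=\sum_{n\le L}c_nz^{2n-1}$. The condition $L\ge9$ makes the tail divisible by $a^3=z^{18}$: we have $\omega-\omega_L=a^3v$, where $v=\sum_{n>L}c_nz^{2n-19}\in A(\mathbb{D})$ and $|v|\le\tau$. Let
\[
P=q^2+\tfrac{i}{\sqrt2}\,qr+\Bigl(-1+\tfrac1{\sqrt2}\,\omega_L\Bigr)r^2,\qquad u=\tfrac1{\sqrt2}\,r^2v\,(a-b)^2(a+2b),\qquad G=P+u .
\]
Then $P$ is a polynomial with $5$-jet $J$, and $u\in A(\mathbb{D}^3)$ vanishes to order greater than $5$ at the origin, so $G$ has $5$-jet $J$. Since $F-P=\frac1{\sqrt2}r^2va^3$, identity \eqref{eq:split} gives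
\[
F-G=\tfrac1{\sqrt2}\,r^2v\,b^2(3a-2b).
\]
Define the Laurent polynomials
\[
\chi=\tfrac14(a-b)(a-b)^*,\qquad\Delta=bb^*(1-\chi).
\]
On $\mathbb{T}^3$ they equal $\chi=\frac14|a-b|^2\in[0,1]$ and $\Delta=|b|^2(1-\chi)$, so by \eqref{eq:ab}
\begin{equation}\label{eq:delta}
0\le\Delta\le1,\qquad1-\Delta\ge\chi,\qquad\Delta\le9(1-\sigma^2).
\end{equation}

We verify \eqref{eq:hyp} on $\mathbb{T}^3$. By \eqref{eq:ab} and $45/\sqrt2<32$,
\[
|F-G|\le\tfrac1{\sqrt2}\,\sigma^2\tau\cdot9(1-\sigma^2)\cdot5\le32\,\tau\sigma^2(1-\sigma^2)\le1 .
\]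
With $|F|\le1$ this gives $|G|^2\le|F|^2+|F-G|\,(2|F|+|F-G|)\le|F|^2+3|F-G|$. By Lemma~\ref{lem:F} and $96\tau\le\frac{96}{8000}<\frac1{24}$,
\begin{equation}\label{eq:Groom}
1-|G|^2\ge\bigl(\tfrac1{12}-96\tau\bigr)\sigma^2(1-\sigma^2)\ge\tfrac1{24}\,\sigma^2(1-\sigma^2),
\end{equation}
and in particular $|G|\le1$. Next, by \eqref{eq:ab} and $12/\sqrt2<9$,
\begin{equation}\label{eq:usmall}
|u|\le\tfrac1{\sqrt2}\,\sigma^2\tau\cdot4\chi\cdot3\le9\,\tau\sigma^2\chi .
\end{equation}
Combining \eqref{eq:delta}, \eqref{eq:Groom} and \eqref{eq:usmall},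
\[
(1-\Delta)(1-|G|^2)-4\Delta|u|\ge\chi\sigma^2(1-\sigma^2)\bigl(\tfrac1{24}-324\,\tau\bigr)\ge0,
\]
since $324\cdot24=7776<8000$.

So Lemma~\ref{lem:weight} gives a Schur function $f$ with $5$-jet $J$. For $\zeta\in Z$ and $|s|=1$, \eqref{eq:onlines} gives $a=b$ and $|b|=1$ at $s\zeta$, so $u(s\zeta)=0$, $\chi(s\zeta)=0$ and $\Delta(s\zeta)=1$. Part (c) of the lemma shows that $s\mapsto f(s\zeta)$ is a finite Blaschke product.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\emph{The case $d=3$.} Let $f$ be as in Proposition~\ref{prop:f}. Since $f(0)=J(0)=0$, the maximum principle shows that $f$ maps $\mathbb{D}^3$ into $\mathbb{D}$. For $\zeta\in Z$ let $n_\zeta$ be the degree of the Blaschke product $s\mapsto f(s\zeta)$, choose $n_\zeta+1$ distinct $s\in\mathbb{D}$, and take the points $s\zeta\in\mathbb{D}^3$. Let $\lambda_1,\dots,\lambda_N$ be the distinct points so obtained.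

Let $\phi$ be any Schur function on $\mathbb{D}^3$ with $\phi(\lambda_j)=f(\lambda_j)$ for all $j$. For each $\zeta\in Z$, the function $s\mapsto\phi(s\zeta)$ is a Schur function on $\mathbb{D}$ that agrees with $s\mapsto f(s\zeta)$ at $n_\zeta+1$ points, so the two are equal by Lemma~\ref{lem:blaschke}. By Lemma~\ref{lem:grid}, $\phi$ has $5$-jet $J$. By Proposition~\ref{prop:rigid}, $\phi$ is not rational and does not extend analytically to a neighborhood of $(1,0,0)$. Rational inner functions are rational Schur functions by Lemma~\ref{lem:torus}, so none of them interpolates.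

\emph{The case $d>3$.} Use the nodes $(\lambda_j,0,\dots,0)\in\mathbb{D}^d$, and regard $f$ as a function on $\mathbb{D}^d$ that depends only on the first three variables. Suppose that a rational Schur function $\phi=Q/p$ on $\mathbb{D}^d$, in lowest terms, interpolates. By Lemma~\ref{lem:lowest}, $p\ne0$ on $\mathbb{D}^d$, so $p(z,x,y,0,\dots,0)\not\equiv0$. Then $\phi(z,x,y,0,\dots,0)$ is a rational Schur function on $\mathbb{D}^3$ that agrees with $f$ at $\lambda_1,\dots,\lambda_N$, which contradicts the case $d=3$. As before, Lemma~\ref{lem:torus} covers rational inner functions. \qed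

\begin{thebibliography}{1}

\bibitem{Knese}
Greg Knese, \emph{Rational inner functions on the polydisk -- a survey}, arXiv:2409.14604 (2024).

\end{thebibliography}
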